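# Deciding when a finitely generated inverse subsemigroup of a free inverse semigroup is free

## 1. Inverse semigroups, Munn trees and free bases

**Definition (inverse semigroup).** A semigroup $S$ is *inverse* if every $s\in S$ has exactly one $s^{-1}\in S$ with $ss^{-1}s=s$ and $s^{-1}ss^{-1}=s^{-1}$.

Textbook facts that we use freely: idempotents of an inverse semigroup commute; conversely, a semigroup in which every element has at least one such inverse and in which idempotents commute is inverse; $(st)^{-1}=t^{-1}s^{-1}$ and $(s^{-1})^{-1}=s$; $e^{-1}=e$ for idempotents $e$; each $ss^{-1}$ is idempotent; semigroup homomorphisms between inverse semigroups preserve inverses. For a subset $A$, write $\langle A\rangle$ for the set of all non-empty products of elements of $A\cup A^{-1}$. If $A\neq\emptyset$ this is the smallest inverse subsemigroup containing $A$, and $\langle\emptyset\rangle=\emptyset$.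

*Example.* Take the partial injective maps of $\{1,2\}$ under composition, and let $s$ be the map with domain $\{1\}$ sending $1\mapsto 2$. Then $s^{-1}$ has domain $\{2\}$ and sends $2\mapsto 1$. The products $ss^{-1}$ and $s^{-1}s$ are the identity maps of the two one-point sets, and $s^2$ is the empty map. So $\langle s\rangle$ has five elements.

**Definition (free inverse semigroup).** For a non-empty set $X$, $FI_X$ is the inverse semigroup generated by $X$ such that every map from $X$ to an inverse semigroup extends to exactly one homomorphism from $FI_X$.

With $X^{\pm}=X\cup X^{-1}$, elements of $FI_X$ are represented by non-empty words over $X^\pm$. *Example.* The words $x$ and $xx^{-1}x$ represent the same element, by the definition of inverse. The words $x$ and $x^2$ do not: send $x$ to $1$ in the group $\mathbb Z$.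

**Definition (Cayley tree).** $F_X$ is the free group on $X$, and $\Gamma_X$ is its Cayley graph: the vertex set is $F_X$, and there is an edge $\{g,gx\}$, also written $(g,x)$, for each $g\in F_X$ and $x\in X$.

It is a tree. $F_X$ acts on it on the left by $h(g,x)=(hg,x)$, freely on vertices and freely on edges. We identify a finite subtree having at least one edge with its edge set, and "a vertex of $K$" means an endpoint of an edge in $K$. *Example.* For $X=\{x\}$, $\Gamma_X$ is the line with vertex set $\mathbb Z$, the integer $k$ standing for $x^k$, and finite subtrees are intervals.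

**Definition (the tree of a word).** For a word $u$ over $X^\pm$, let $\bar u\in F_X$ be its value, and let $E(u)$ be the set of edges traversed by the path in $\Gamma_X$ that starts at $1$ and reads $u$.

After reading $u$ we stand at $\bar u$, and the path that reads $v$ from there is the translate by $\bar u$ of the path that reads $v$ from $1$. Reading $u^{-1}$ from $\bar u$ retraces the path of $u$. Hence
$$E(uv)=E(u)\cup\bar u\,E(v),\qquad E(u^{-1})=\bar u^{-1}E(u).\tag{1}$$
*Example.* For $u=xx^{-1}y$ we get $E(u)=\{(1,x),(1,y)\}$ and $\bar u=y$.

**Munn's theorem** (W. D. Munn, *Free inverse semigroups*, Proc. London Math. Soc. 1974; also Scheiblich 1973). For every non-empty set $X$, the map $u\mapsto(E(u),\bar u)$ induces an isomorphism of $FI_X$ onto the set of pairs $(K,g)$ in which $K$ is the non-empty edge set of a finite subtree of $\Gamma_X$ having $1$ and $g$ among its vertices, with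
$$(K,g)(L,h)=(K\cup gL,\ gh),\qquad (K,g)^{-1}=(g^{-1}K,\ g^{-1}).\tag{2}$$
The idempotents are the pairs $(K,1)$.

From now on $FI_X$ *is* this set of pairs, and we write $a=(T_a,g_a)$ for $a\in FI_X$. In particular equality of words in $FI_X$ is decidable: compare the pairs.

*Example.* For $X=\{x\}$ an element is a pair $([-p,q],r)$ with $p,q\ge 0$, $p+q\ge1$ and $-p\le r\le q$. The word $x^{-2}x^3$ gives $([-2,1],1)$.

**Definition (free inverse; free basis; irredundant).** An inverse semigroup is *free inverse* if it is isomorphic to $FI_Y$ for some non-empty set $Y$. A subset $B$ of an inverse semigroup $M$ is a *free basis* of $\langle B\rangle$ if the homomorphism $FI_B\to M$ extending the inclusion of $B$ is injective. A subset $A$ is *irredundant* if no $a\in A$ lies in $\langle A\setminus\{a\}\rangle$.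

*Example.* $X$ is a free basis of $FI_X$. The set $A=\{x,x^2\}\subseteq FI_{\{x\}}$ generates $FI_{\{x\}}$, which is free inverse, but $A$ is not a free basis: if $y_1,y_2$ are the letters that go to $x,x^2$, then $y_1^2\ne y_2$ in $FI_{\{y_1,y_2\}}$ have the same image. Nor is $A$ irredundant. A one-element set is always irredundant, since $\langle\emptyset\rangle=\emptyset$.

## 2. Recognizing free inverse subsemigroups from finite generating sets

Here is the question, taken from Jung Won Cho and Nik Ruskuc, "Generators and presentations of inverse subsemigroups of the monogenic free inverse semigroup", arXiv:2402.05875 (2024).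

> Is there an algorithm which takes a finite non-empty set $X$ and a finite non-empty set $A$ of non-empty words over $X^\pm$, and decides whether the inverse subsemigroup $\langle A\rangle$ of $FI_X$ is free inverse?

The answer is yes.

**Theorem A.** There is an algorithm, running in polynomial time, which given $X$ and $A$ decides whether $\langle A\rangle\le FI_X$ is a free inverse semigroup, and if so outputs a free basis contained in $A$.

**One letter, one generator.** Let $X=\{x\}$, $A=\{a\}$ and $a=([-m,n],g)$. If $g=0$, then $a$ is idempotent and $\langle a\rangle=\{a\}$ is not free inverse, because every $FI_Y$ is infinite. If $g\neq 0$, we may replace $a$ by $a^{-1}$ and assume $g>0$. Let $y\mapsto a$. An element $([-p,q],r)$ of $FI_{\{y\}}$ goes to a pair whose second component is $rg$ and whose first component is the union of the intervals $kg+[-m,n]$ for $-p\le k\le q-1$: each time a word reads the edge $[k,k+1]$, in either direction, it contributes this interval. The union is connected, so it is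
$$[-pg-m,\ (q-1)g+n].$$
From this interval and $rg$ we recover $p,q,r$. So the map is injective, and $\langle a\rangle$ is free inverse. Note that the intervals $kg+[-m,n]$ may overlap as heavily as they like. What saves injectivity is that the *extreme* edges of the image move when $p$ or $q$ changes.

**One letter, two generators.** Suppose $\theta:FI_Y\to FI_{\{x\}}$ is injective and $|Y|\ge2$. For distinct $y_1,y_2\in Y$ put $w=y_1y_2y_1^{-1}y_2^{-1}$. The second component of $\theta(w)$ is a commutator in $\mathbb Z$, so it is trivial and $\theta(w)$ is idempotent. Thus $\theta(w)=\theta(w^2)$, while $w\ne w^2$ already in the free group $F_Y$. So an inverse subsemigroup of $FI_{\{x\}}$ that is free inverse has a one-element free basis. For $A=\{x,x^2\}$ such a basis exists. For $A=\{x^2,x^3\}$ it is not obvious at once whether some cleverly chosen single generator exists; Lemma 2 below will rule it out.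

So there are two issues. Which generating set should be tested? And how do we test whether a given finite set is a free basis?

## 3. Two incomplete tests for a free basis

Let $B\subseteq FI_X$ be finite and $\varphi:FI_B\to FI_X$ the homomorphism extending the inclusion.

**Testing the group components.** A natural first attempt is to ask whether the elements $g_b$ ($b\in B$) freely generate a subgroup of $F_X$. The commutator argument above generalizes to show that this is necessary (Lemma 4 below). It is not sufficient. In $FI_{\{x,y\}}$ take
$$a=x=(\{(1,x)\},x),\qquad b=xx^{-1}y=(\{(1,x),(1,y)\},y).$$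
The group components $x,y$ are a basis of $F_{\{x,y\}}$. But
$$aa^{-1}b=xx^{-1}xx^{-1}y=xx^{-1}y=b,$$
while in the free inverse semigroup on two letters $a,b$ the elements $aa^{-1}b$ and $b$ have different trees. The tree of $a$ is hidden inside the tree of $b$, and the group components do not see this.

**Searching for a coincidence.** One can enumerate pairs $s\ne t$ in $FI_B$ and check whether $\varphi(s)=\varphi(t)$. If $B$ is not a free basis, this search ends. If $B$ is a free basis, it runs forever, and nothing so far says when we may stop. The element at fault may also be far from the origin: for $n\ge1$ take $a=x$ and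
$$b=y^nxx^{-1}y^{-(n-1)},\qquad T_b=\{(1,y),(y,y),\dots,(y^{n-1},y),(y^n,x)\},\quad g_b=y.$$
Here $y^{-n}T_b$ contains the only edge $(1,x)$ of $T_a$, and this produces the coincidence $aa^{-1}b^{-n}b^n=b^{-n}b^n$. We return to this example in Section 6.

What gets past this point is to look for the *smallest kind* of coincidence. We shall see that if $\varphi$ is not injective, then there is a tree $T$ and a single additional edge whose addition to $T$ does not change the image. Moving the additional edge to the origin, we may let $T$ grow until it fills the whole side of the tree $\Gamma_B$ on which it lies. The question becomes whether one finite set is covered by an infinite union of translates of finite sets, and that union is described by a regular language. First we settle which generating set to test.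

## 4. The membership problem in $\langle A\rangle$

The aim is to be able to delete superfluous generators, so we need to decide whether $s\in\langle A\rangle$.

**Lemma 1.** Let $A\subseteq FI_X$ be finite and $s=(K,g)\in FI_X$. Let $\Delta$ be the finite graph on the vertices of $K$ with an edge $p\to pg_a$, labelled $a$, for each $a\in A\cup A^{-1}$ and each vertex $p$ with $pT_a\subseteq K$. Let $C$ be the component of $1$. Then $s\in\langle A\rangle$ if and only if $g\in C$ and the union of the sets $pT_a$, over all edges $p\to pg_a$ of $C$ with label $a$, equals $K$.

*Proof.* **$\Delta$ is a well-defined undirected graph.** Since $1$ and $g_a$ are vertices of $T_a$, both $p$ and $pg_a$ are vertices of $pT_a\subseteq K$. By (2), $pg_aT_{a^{-1}}=pg_ag_a^{-1}T_a=pT_a$. So the edge $p\to pg_a$ labelled $a$ is reversed by the edge $pg_a\to p$ labelled $a^{-1}$, with the same set $pT_a$.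

**From a product to the condition.** Let $s=a_1\cdots a_m$ with $m\ge1$ and $a_i\in A\cup A^{-1}$, and put $p_i=g_{a_1}\cdots g_{a_i}$, $p_0=1$. Multiplying out, $K=\bigcup_ip_{i-1}T_{a_i}$ and $g=p_m$. So each $p_{i-1}T_{a_i}\subseteq K$, and $p_0=1,p_1,\dots,p_m=g$ is a walk in $\Delta$. It starts at $1$, so it stays in $C$, and $g\in C$. The sets of its edges already have union $K$. The sets of the other edges of $C$ are contained in $K$ by definition, so the union over $C$ is $K$.

**From the condition to a product.** As $C$ is finite and connected, with edges in inverse pairs, there is a walk from $1$ to $g$ in $C$ that traverses every edge of $C$. Since $K\neq\emptyset$ is the union of the sets of edges of $C$, there is at least one edge, so the walk is non-empty. The product of its labels has first component $K$ and second component $g$. So it equals $s$. $\square$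

Vertices of $K$ are reduced words of length at most $|K|$, so the graph can be written down in polynomial time. Hence membership in $\langle A\rangle$ is decidable in polynomial time.

*Example.* $A=\{x^2,x^3\}$ and $s=([-2,1],1)$. The edges of $\Delta$ join $-2$ to $0$ and $-1$ to $1$ (from $x^2$), and $-2$ to $1$ (from $x^3$). The component of $0$ contains all four vertices, the union is $[-2,1]$, and indeed $s=x^{-2}x^3$. For $s=([-1,1],1)$ the only edge joins $-1$ to $1$, so $0$ is isolated and $s\notin\langle A\rangle$.

## 5. An irredundant generating set is the only candidate for a free basis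

The next lemma disposes of the choice of generating set: any irredundant one will do.

**Lemma 2.** Let $S$ be an inverse semigroup generated by $A$ and $\theta:FI_Y\to S$ an isomorphism. Then for each $y\in Y$, $A$ contains $\theta(y)$ or $\theta(y)^{-1}$. If $A$ is irredundant, then $A$ is a free basis of $S$.

*Proof.* **A letter is nearly indecomposable.** We find the possible factors of $y\in Y$ in $FI_Y$. Since $\theta^{-1}(A)$ generates $FI_Y$, write $y=d_1\cdots d_m$ with $d_i=(K_i,v_i)\in\theta^{-1}(A\cup A^{-1})$. The tree of $y$ is the single edge $\{1,y\}$, so
$$\{\{1,y\}\}=\bigcup_i v_1\cdots v_{i-1}K_i,\qquad K_i\ne\emptyset .$$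
Thus every $K_i$ consists of a single edge, a translate $\{g,gy\}$ of $\{1,y\}$. It has $1$ as a vertex, so $g=1$ or $g=y^{-1}$, and the edge is $\{1,y\}$ or $\{y^{-1},1\}$. Also $v_i$ is a vertex of it. The four possibilities are
$$d_i\in\{\,y,\ yy^{-1},\ y^{-1},\ y^{-1}y\,\}.$$
If no $d_i$ were $y$ or $y^{-1}$, all $v_i$ would be $1$, contradicting $v_1\cdots v_m=y$. So some $d_i=y^{\pm1}$, hence $\theta(y)^{\pm1}\in A\cup A^{-1}$, and $A$ contains $\theta(y)$ or $\theta(y)^{-1}$.

**Irredundance leaves no room for other elements.** For each $y$ choose $a_y\in A$ with $a_y=\theta(y)$ or $a_y=\theta(y)^{-1}$. If $a_y=a_{y'}$, then $y'=y^{\pm1}$ in $FI_Y$, hence also in $F_Y$, so $y=y'$. Thus the $a_y$ are distinct. They generate $S$ because $\theta(Y)$ does. If some $a\in A$ were different from all $a_y$, then $a\in\langle\{a_y:y\in Y\}\rangle\subseteq\langle A\setminus\{a\}\rangle$, contrary to irredundance. So $A=\{a_y:y\in Y\}$.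

**$A$ is a free basis.** Map each letter $a_y$ of $FI_A$ to $y$ or to $y^{-1}$, according to whether $a_y=\theta(y)$ or $a_y=\theta(y)^{-1}$. This extends to an isomorphism $FI_A\to FI_Y$, because replacing some of the letters of $FI_Y$ by their inverses extends to an automorphism of $FI_Y$ (it is its own inverse). Composing with $\theta$ gives an injective homomorphism $FI_A\to S$ that sends each $a\in A$ to $a$. $\square$

*Example.* $\{x^2,x^3\}\subseteq FI_{\{x\}}$ is irredundant, since $2\notin3\mathbb Z$ and $3\notin2\mathbb Z$. By Section 2 a two-element set is never a free basis in $FI_{\{x\}}$. By Lemma 2, $\langle x^2,x^3\rangle$ is not free inverse.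

## 6. Half-trees and the covering criterion

It remains to test whether a given family is a free basis. In this section $Y$ is any non-empty set, $b_y=(T_y,g_y)\in FI_X$ for $y\in Y$, and $\varphi:FI_Y\to FI_X$ is the homomorphism with $\varphi(y)=b_y$. Let $\psi:F_Y\to F_X$ be the homomorphism with $\psi(y)=g_y$. Put $b_{y^{-1}}=b_y^{-1}=(T_{y^{-1}},g_{y^{-1}})$. By (2), for all $c\in Y^\pm$,
$$g_{c^{-1}}=g_c^{-1},\qquad g_c\,T_{c^{-1}}=T_c .\tag{3}$$

**Definition (the set $D$).** For an edge $\varepsilon=\{u,uc\}$ of $\Gamma_Y$, with $u\in F_Y$ and $c\in Y^\pm$, put $D(\varepsilon)=\psi(u)T_c$. For a set $F$ of edges put $D(F)=\bigcup_{\varepsilon\in F}D(\varepsilon)$.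

So $D(\varepsilon)$ is what the image of a word traces when the word reads the edge $\varepsilon$. It is well defined: the only other description of $\varepsilon$ is $\{uc,(uc)c^{-1}\}$, and it gives $\psi(u)g_cT_{c^{-1}}=\psi(u)T_c$ by (3). Clearly
$$D(u\varepsilon)=\psi(u)D(\varepsilon)\qquad(u\in F_Y).\tag{4}$$
If a word $c_1\cdots c_m$ over $Y^\pm$ represents $(T,w)\in FI_Y$, and $u_i=c_1\cdots c_i$ in $F_Y$, then $T$ consists of the edges $\{u_{i-1},u_{i-1}c_i\}$, and the product $b_{c_1}\cdots b_{c_m}$ has first component $\bigcup_i\psi(u_{i-1})T_{c_i}$. Hence
$$\varphi(T,w)=(D(T),\psi(w)).\tag{5}$$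

*Example.* For $a=x$, $b=xx^{-1}y$ we have $D(\{1,a\})=\{(1,x)\}$ and $D(\{1,b\})=\{(1,x),(1,y)\}$. Adding $\{1,a\}$ to the tree $\{\{1,b\}\}$ does not change $D$. This is the coincidence of Section 3.

**Definition (half-tree).** For $c\in Y^\pm$, $H_c$ is the set of edges of that component of $\Gamma_Y$ minus the edge $\{1,c\}$ which contains $1$.

*Example.* If $Y=\{y\}$, then $\Gamma_Y$ is a line, $H_y$ consists of the edges $[k,k+1]$ with $k\le-1$, and $H_{y^{-1}}$ of those with $k\ge0$.

Every edge of $\Gamma_Y$ is uniquely of the form $\{w,wz\}$ with $wz$ a reduced word and $z\in Y^\pm$: let $wz$ be the endpoint further from $1$. We have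
$$\{w,wz\}\in H_c\iff \text{the reduced word } wz \text{ does not start with } c.\tag{6}$$
Indeed the path without backtracking from $1$ to $wz$ passes through $w$ and ends with the edge $\{w,wz\}$. It uses $\{1,c\}$ exactly when $wz$ starts with $c$. If it does not, the whole path, including its last edge, lies in the component of $1$. If it does, then either $wz=c$ and the edge is the removed one, or $w$ starts with $c$ and both endpoints are cut off from $1$.

**Theorem B.** $\varphi$ is injective if and only if for every $c\in Y^\pm$: $T_c\not\subseteq D(H_c)$.

*Proof.* **Step 1: a covered $T_c$ gives a coincidence.** Suppose $T_c\subseteq D(H_c)$. As $T_c$ is finite and non-empty, $T_c\subseteq D(F)$ for a finite non-empty $F\subseteq H_c$. Let $T$ be the union of $F$ and the paths without backtracking from $1$ to the endpoints of edges in $F$. These paths stay in the component of $1$, so $T\subseteq H_c$ is a finite subtree with $1$ as a vertex. Put $T'=T\cup\{\{1,c\}\}$. It is a subtree, and $T'\ne T$ since $\{1,c\}\notin H_c$. Now $D(T')=D(T)\cup T_c=D(T)$, because $T_c\subseteq D(F)\subseteq D(T)$. By (5), the distinct elements $(T,1)$ and $(T',1)$ have the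 same image.

**Step 2: a coincidence gives a coincidence of idempotents.** Let $\varphi(s)=\varphi(t)$ with $s=(T,v)\ne t=(U,w)$. Then $\varphi$ identifies $ss^{-1}=(T,1)$ with $tt^{-1}=(U,1)$, and $s^{-1}s=(v^{-1}T,1)$ with $t^{-1}t=(w^{-1}U,1)$. We claim that at least one of these pairs consists of distinct elements. If not, then $T=U$ and $v^{-1}T=w^{-1}T$, so $wv^{-1}T=T$. Thus $wv^{-1}$ permutes the finite vertex set of $T$, so some positive power of it fixes a vertex. $F_Y$ acts freely on vertices, so this power is $1$. $F_Y$ is torsion-free, so $v=w$ and $s=t$, a contradiction.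

**Step 3: reduction to one additional edge.** By Step 2 and (5) there are finite subtrees $T\ne U$ of $\Gamma_Y$, each with at least one edge and with $1$ as a vertex, such that $D(T)=D(U)$. Then $T\cup U$ is a subtree and $D(T\cup U)=D(T)=D(U)$. As $T\ne U$, at least one of $T,U$ differs from $T\cup U$; by symmetry let $T\neq T\cup U$. Take a path without backtracking in $T\cup U$ that starts at $1$ and ends with an edge not in $T$. Its first edge outside $T$ starts at a vertex of $T$. So there is an edge $\varepsilon=\{u,uc\}\in(T\cup U)\setminus T$ with $u$ a vertex of $T$.

**Step 4: moving the edge to the origin.** The subtree $u^{-1}T$ is connected, has $1$ as a vertex, and avoids the edge $u^{-1}\varepsilon=\{1,c\}$. So $u^{-1}T\subseteq H_c$. From $D(\varepsilon)\subseteq D(T\cup U)=D(T)$ and (4) we get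
$$T_c=\psi(u)^{-1}D(\varepsilon)\subseteq\psi(u)^{-1}D(T)=D(u^{-1}T)\subseteq D(H_c).\qquad\square$$

*Example (overlap without harm).* In $FI_{\{x,y,z\}}$ let $a=xy$ and $b=xz$, so $T_a=\{(1,x),(x,y)\}$ and $T_b=\{(1,x),(x,z)\}$. The map $\psi$ with $a\mapsto xy$, $b\mapsto xz$ is injective, since killing $x$ turns it into $a\mapsto y$, $b\mapsto z$. When is $(x,y)\in D(\varepsilon)$? If $\varepsilon=\{u,ub\}$, never, since $T_b$ has no $y$-edge. If $\varepsilon=\{u,ua\}$, exactly when $\psi(u)x=x$, that is, $u=1$. So $(x,y)\in T_a$ lies in $D(\{1,a\})$ only, and $T_a\not\subseteq D(H_a)$. Translating by $a^{-1}$ and using (4), the edge $(xy)^{-1}(x,y)\in T_{a^{-1}}$ lies in $D(\{a^{-1},1\})$ only, so $T_{a^{-1}}\not\subseteq D(H_{a^{-1}})$. The same holds for $b$ with $(x,z)$. By Theorem B, $\{a,b\}$ is a free basis.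

*Example (a distant obstruction).* Let $a=x$ and $b=y^nxx^{-1}y^{-(n-1)}$ as in Section 3. Here $\psi$ is the isomorphism $a\mapsto x$, $b\mapsto y$. The only edge of $T_a$ is $(1,x)$. It lies in $D(\{u,ua\})$ if and only if $\psi(u)=1$, that is, $u=1$. It lies in $D(\{u,ub\})$ if and only if $\psi(u)y^n=1$, that is, $u=b^{-n}$. The edge $\{b^{-n},b^{-n+1}\}$ is in $H_a$ by (6), so $T_a\subseteq D(H_a)$ and $\varphi$ is not injective. Any subtree $T\subseteq H_a$ with $1$ as a vertex and $T_a\subseteq D(T)$ must contain $\{b^{-n},b^{-n+1}\}$, hence has at least $n$ edges.

## 7. Regular languages of half-trees and Benois' theorem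

Theorem B involves the infinite set $D(H_c)$. The purpose of this section is to decide whether a given edge of $T_c$ lies in it. Let $Y$ be finite.

**Definition.** For $c,z\in Y^\pm$ let $L_{c,z}$ be the set of reduced words $w$ over $Y^\pm$ such that $wz$ is reduced and does not start with $c$.

By (6), the edges of $H_c$ are exactly the $\{w,wz\}$ with $z\in Y^\pm$ and $w\in L_{c,z}$.

*Example.* For $Y=\{y\}$: $L_{y,y}=\emptyset$ and $L_{y,y^{-1}}=\{y^{-k}:k\ge0\}$. This describes the left half of the line.

**$L_{c,z}$ is regular.** An automaton for it has an initial state $\iota$ and states $d\in Y^\pm$ recording the last letter read. The transitions are $\iota\to d$ labelled $d$ for each $d\ne c$, and $d\to d'$ labelled $d'$ whenever $d'\ne d^{-1}$. The accepting states are all $d\neq z^{-1}$, and also $\iota$ if $z\ne c$. A non-empty word is accepted if and only if it is reduced, does not start with $c$ and does not end with $z^{-1}$. The empty word is accepted if and only if $z\ne c$. This is the definition of $L_{c,z}$.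

**The test for one edge.** Let $e=(p,x)\in T_c$. Then $e\in D(H_c)$ if and only if $e\in\psi(w)T_z$ for some $z\in Y^\pm$ and $w\in L_{c,z}$, that is, $(p,x)=\psi(w)(q,x)$ for some $(q,x)\in T_z$. Since $F_X$ acts freely on edges, the only group element that takes $(q,x)$ to $(p,x)$ is $pq^{-1}$. Hence
$$e\in D(H_c)\iff \exists z\in Y^\pm\ \exists(q,x)\in T_z:\ pq^{-1}\in\psi(L_{c,z}).\tag{7}$$
So there are finitely many tests of the form "$h\in\psi(L_{c,z})$?". An automaton over $X^\pm$ whose accepted words have as values exactly the elements of $\psi(L_{c,z})$ is obtained from the one above by replacing each transition with label $d$ by a path labelled by the reduced word of $g_d$ (an $\epsilon$-transition if $g_d=1$). It remains to handle free cancellation. This is Benois' theorem (M. Benois, C. R. Acad. Sci. Paris 1969).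

**Lemma 3.** Given a finite automaton $\mathcal A$ (with $\epsilon$-transitions) over $X^\pm$ and a reduced word $h$, one can decide in polynomial time whether $\mathcal A$ accepts some word equal to $h$ in $F_X$.

*Proof.* **Saturation.** We add shortcuts for cancellations. As long as possible, add an $\epsilon$-transition $r\to r'$, not already present, whenever there is a path from $r$ to $r'$ labelled $kk^{-1}$ for some $k\in X^\pm$; the path may use $\epsilon$-transitions, including those added before. If $Q$ is the set of states, at most $|Q|^2$ transitions are added. Call the result $\mathcal A'$. We show that $\mathcal A'$ accepts $h$ if and only if $\mathcal A$ accepts a word equal to $h$ in $F_X$. Whether $\mathcal A'$ accepts $h$ is a reachability question, as is the search for the next shortcut, so everything is polynomial.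

**Nothing wrong is accepted.** Suppose $\mathcal A'$ accepts $h$. In an accepting path, replace every occurrence of the last-added transition by the path that justified it, then every occurrence of the one added before, and so on. Each justifying path uses only earlier transitions, so this ends with an accepting path of $\mathcal A$. Each replacement inserts some $kk^{-1}$ into the label, so the label still equals $h$ in $F_X$.

**Nothing is missed.** Suppose $\mathcal A$ accepts $u$ with $\bar u=h$. Then $\mathcal A'$ accepts $u$. If $\mathcal A'$ accepts $u_1kk^{-1}u_2$, the part of an accepting path that reads $kk^{-1}$ goes from some $r$ to some $r'$. By saturation there is an $\epsilon$-transition $r\to r'$, so $\mathcal A'$ accepts $u_1u_2$. Repeating this, $\mathcal A'$ accepts the reduced form of $u$, which is $h$. $\square$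

## 8. A polynomial-time algorithm

*Proof of Theorem A.* Given $X$ and $A$, do the following.

1. Compute the pairs $(T_a,g_a)$ and discard repetitions.
2. While some $a\in A$ lies in $\langle A\setminus\{a\}\rangle$ (tested by Lemma 1), delete such an $a$. Call the resulting set $B$.
3. Take $Y=B$, treated as a set of abstract letters, with $b_y=y$. Decide by (7) and Lemma 3 whether for every $c\in B^\pm$ some $e\in T_c$ is not in $D(H_c)$. If so, answer "free inverse, with free basis $B$"; otherwise answer "not free inverse".

**The set $B$.** A deletion does not change the generated inverse subsemigroup. The last remaining element is never deleted, since $\langle\emptyset\rangle=\emptyset$. So $B$ is non-empty and irredundant, and $\langle B\rangle=\langle A\rangle$.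

**Correctness.** If the test in step 3 succeeds, then $B$ is a free basis by Theorem B, so $\langle A\rangle=\langle B\rangle\cong FI_B$. Conversely, if $\langle A\rangle\cong FI_Y$ for some $Y$, finite or not, then by Lemma 2 the irredundant set $B$ is a free basis, so by Theorem B the test succeeds.

**Running time.** Let $\ell$ be the total length of the words in $A$. Then $|A|\le\ell$, $|T_a|$ is at most the length of $a$, and so is the length of the reduced word $g_a$. Step 2 makes at most $|A|$ deletions, with at most $|A|$ membership tests per round. In step 3 there is at most one test "$pq^{-1}\in\psi(L_{c,z})$?" for each choice of $c,z\in B^\pm$, an edge of $T_c$ and an edge of $T_z$; this is at most $(2\ell)^2$ tests, with $pq^{-1}$ of length at most $2\ell$, since $T_c$ and $T_z$ are trees having $1$ as a vertex. Each automaton comes from one with $1+2|B|$ states and at most $(1+2|B|)\,2|B|$ transitions by replacing each transition by a path of length at most $\ell$. So all steps are polynomial. $\blacksquare$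

## 9. The semigroups $M(G,\Omega)$

The target $FI_X$ entered Theorem B only through translates of finite sets. We now put an arbitrary group in its place.

**Definition.** Let $G$ be a group and $\Omega$ a free $G$-set (only the identity of $G$ fixes a point). $M(G,\Omega)$ is the set of pairs $(K,g)$ with $K\subseteq\Omega$ finite and non-empty and $g\in G$, with
$$(K,g)(L,h)=(K\cup gL,\ gh).\tag{8}$$

It is an inverse semigroup. Both bracketings of $(K,g)(L,h)(N,k)$ give $(K\cup gL\cup ghN,ghk)$. The pair $(g^{-1}K,g^{-1})$ is an inverse of $(K,g)$: we have $(K,g)(g^{-1}K,g^{-1})=(K,1)$ and $(K,1)(K,g)=(K,g)$, and the other identity follows by exchanging the roles. An idempotent has $g^2=g$, so the idempotents are the pairs $(K,1)$, and they commute because $(K,1)(L,1)=(K\cup L,1)$.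

*Examples.* By Munn's theorem, $FI_X$ is an inverse subsemigroup of $M(F_X,F_X\times X)$, where $F_X\times X$ is the set of edges of $\Gamma_X$. If $G=\Omega=\{1,g\}$ is the group of order two, then $(\{1\},g)^2=(\{1,g\},1)$ and $(\{1\},g)^{-1}=(\{g\},g)$.

For any family $b_y=(T_y,g_y)\in M(G,\Omega)$, $y\in Y$, with $Y\neq\emptyset$ possibly infinite, define $\varphi:FI_Y\to M(G,\Omega)$, $\psi:F_Y\to G$ and $D$ as in Section 6. Here $D$ takes values in the subsets of $\Omega$. We check what survives.

* **Theorem B** holds verbatim. Formulas (3), (4) and (5) follow from (8) and the formula for inverses as before. Step 1 uses that $T_c$ is finite and non-empty, and (5). Step 2 uses the action of $F_Y$ on $\Gamma_Y$. Steps 3 and 4 use (4), (5) and the tree $\Gamma_Y$. All trees in that proof lie in $\Gamma_Y$.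
* **Lemma 2** was stated for an arbitrary inverse semigroup $S$; its proof takes place inside $FI_Y$.
* **Lemma 1** holds if $\Delta$ has as edges all $p\to pg_a$ labelled $a$ with $a\in A\cup A^{-1}$, $p\in G$ and $pT_a\subseteq K$, and as vertices their endpoints together with $1$. This graph is finite: fix $t\in T_a$; then $pt\in K$, and as the action is free, each element of $K$ is $pt$ for at most one $p$. Edges come in inverse pairs by (3). If $s=a_1\cdots a_m$, then the $p_i=g_{a_1}\cdots g_{a_i}$ form a walk in $\Delta$ from $1$ to $g$ whose sets have union $K$, and all sets of edges are contained in $K$. Conversely, a walk from $1$ to $g$ that traverses every edge of $C$ is non-empty since $K\ne\emptyset$, and its labels multiply to $(K,g)$.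

**Lemma 4.** If $\varphi$ is injective, so is $\psi$.

*Proof.* Let $1\ne w\in\ker\psi$ be a reduced word, and regard it as a word that represents an element of $FI_Y$. Then $\varphi(w)=(K,1)$ for some $K$, which is idempotent, so $\varphi(w)=\varphi(ww)$. But $w\neq ww$ in $FI_Y$, since their second components $w$ and $w^2$ differ in $F_Y$. $\square$

## 10. Extremal edges and the case of rank one

Theorem B asks for a point of $T_c$ outside $D(H_c)$. It helps to fix the point and ask which edges produce it.

**Definition.** For $p\in\Omega$ let $S_p=\{\varepsilon\text{ edge of }\Gamma_Y:\ p\in D(\varepsilon)\}$.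

*Example.* In the second example at the end of Section 6, $S_{(1,x)}=\{\{1,a\},\{b^{-n},b^{-n+1}\}\}$.

**Theorem B′ (extremal edges).** We have $S_{\psi(u)p}=uS_p$ for $u\in F_Y$. The map $\varphi$ is injective if and only if $\psi$ is injective and for every $c\in Y^\pm$ there is $p\in\Omega$ with $\{1,c\}\in S_p$ and $S_p\cap H_c=\emptyset$. If $\psi$ is injective and $Y$ is finite, every $S_p$ is finite.

*Proof.* **Equivariance.** By (4), $\psi(u)p\in D(\varepsilon)$ if and only if $p\in D(u^{-1}\varepsilon)$. So $\varepsilon\in S_{\psi(u)p}$ if and only if $u^{-1}\varepsilon\in S_p$.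

**The criterion.** As $T_c=D(\{1,c\})$, we have $p\in T_c$ if and only if $\{1,c\}\in S_p$. And $p\notin D(H_c)$ if and only if no edge of $H_c$ lies in $S_p$. So the condition on $c$ says that $T_c\not\subseteq D(H_c)$. If $\varphi$ is injective, this holds for all $c$ by Theorem B, and $\psi$ is injective by Lemma 4. Conversely, the condition for all $c$ gives injectivity of $\varphi$ by Theorem B.

**Finiteness.** Every edge is uniquely $\{u,uy\}$ with $y\in Y$, and it lies in $S_p$ if and only if $\psi(u)^{-1}p=t$ for some $t\in T_y$. For given $y$ and $t$, the equation $\psi(u)t=p$ determines $\psi(u)$, since the action is free, and then $u$, since $\psi$ is injective. So $|S_p|\le\sum_{y\in Y}|T_y|$. $\square$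

In words: each oriented edge of $\Gamma_Y$ must occur in some $S_p$ as an end edge, with all the rest of $S_p$ in front of it. This is the form in which the rank-one computation of Section 2 generalizes.

**Corollary 5 (rank one).** $\langle(T,g)\rangle\le M(G,\Omega)$ is free inverse if and only if $g$ has infinite order. In particular a monogenic inverse subsemigroup of $FI_X$ is free inverse if and only if its generator is not idempotent.

*Proof.* A one-element set is irredundant. So by Lemma 2, $\langle(T,g)\rangle$ is free inverse if and only if $\varphi$ is injective, where $Y=\{y\}$ and $b_y=(T,g)$. If $\varphi$ is injective, then so is $\psi:y\mapsto g$ by Lemma 4, and $g$ has infinite order.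

Conversely let $g$ have infinite order, so $\psi$ is injective. $\Gamma_Y$ is a line with edges $[k,k+1]$, $k\in\mathbb Z$, where $k$ stands for $y^k$. Take $p_0\in T$. Then $S_{p_0}$ is finite by Theorem B′, and it contains $\{1,y\}$. Replacing $p_0$ by $p=\psi(y^k)p_0$ shifts $S_{p_0}$ by $k$. So we can choose $p$ such that the leftmost edge of $S_p$ is $[0,1]=\{1,y\}$. Since $H_y$ consists of the edges to the left of $[0,1]$, $S_p\cap H_y=\emptyset$. Likewise we can choose $p'$ such that the rightmost edge of $S_{p'}$ is $[-1,0]=\{1,y^{-1}\}$. Since $H_{y^{-1}}$ consists of the edges to the right of $[-1,0]$, $S_{p'}\cap H_{y^{-1}}=\emptyset$. By Theorem B′, $\varphi$ is injective.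

For the last claim, every $g\ne1$ in $F_X$ has infinite order, and $(T,g)$ is idempotent if and only if $g=1$. $\square$

## 11. An equivalence of decision problems over a finitely generated group

Over a general group, Benois' theorem is not available. The next theorem says exactly what is needed instead. Elements of $G$ are given as words in a fixed finite generating set.

**Theorem C.** Let $G$ be a finitely generated group with solvable word problem and $M=M(G,G\times\mathbb N)$, where $G$ acts on $G\times\mathbb N$ by left multiplication on the first factor. The problem "given finite non-empty $A\subseteq M$, is $\langle A\rangle$ a free inverse semigroup?" is decidable if and only if both of the following are decidable: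

* (a) given $g_1,\dots,g_n\in G$ ($n\ge1$), is the homomorphism $F_n\to G$ sending the $i$-th generator to $g_i$ injective?
* (b) given $n\ge2$, $g_1,\dots,g_n\in G$ for which that homomorphism is injective, and $h\in G$, is $h\in\langle g_1,\dots,g_n\rangle$?

*Proof.* **Step 1: (a) and (b) suffice.** Equality in $M$ is decidable by the word problem. So is membership in $\langle A\rangle$ by Lemma 1: if $(q,k)\in T_a$, then any $p$ with $pT_a\subseteq K$ has the form $p=rq^{-1}$ with $(r,k)\in K$, and for these finitely many $p$ the inclusion is checked by the word problem. So we can replace $A$ by an irredundant non-empty $B$ with $\langle B\rangle=\langle A\rangle$, as in Section 8. By Lemma 2, $\langle A\rangle$ is free inverse if and only if $B$ is a free basis. Take $Y=B$ and $b_y=y$.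

Decide by (a) whether $\psi:F_B\to G$ is injective. If not, $B$ is not a free basis, by Lemma 4. If it is and $|B|=1$, then the group component of the only generator has infinite order, and $B$ is a free basis by the proof of Corollary 5.

Let $\psi$ be injective and $|B|\ge2$. By Theorem B we must decide, for $c\in B^\pm$ and $(p,k)\in T_c$, whether $(p,k)\in D(H_c)$. As in (7), this holds if and only if $pq^{-1}\in\psi(L_{c,z})$ for some $z\in B^\pm$ and $(q,k)\in T_z$. For each such $z$ and $(q,k)$, decide by (b) whether $pq^{-1}\in\psi(F_B)$. If so, enumerate reduced words $w$ until the word problem confirms $\psi(w)=pq^{-1}$. As $\psi$ is injective, this $w$ is unique, so $pq^{-1}\in\psi(L_{c,z})$ if and only if $w\in L_{c,z}$, which we check.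

**Step 2: (a) is necessary.** We code the freeness of the $g_i$ by giving each generator a private point. Given $g_1,\dots,g_n$, let
$$a_i=(\{(1,i)\},g_i)\quad(1\le i\le n),\qquad A=\{a_1,\dots,a_n\}.$$
First components of elements of $\langle A\setminus\{a_i\}\rangle$ contain no point with second coordinate $i$, so $A$ is irredundant. By Lemma 2, $\langle A\rangle$ is free inverse if and only if $\varphi$ is injective, where $Y=\{y_1,\dots,y_n\}$ and $b_{y_i}=a_i$. If $\psi$ is not injective, then neither is $\varphi$, by Lemma 4. Let $\psi$ be injective. An edge $\{u,uy_j\}$ lies in $S_{(1,i)}$ if and only if $\psi(u)^{-1}(1,i)=(1,j)$, that is, $j=i$ and $u=1$. So $S_{(1,i)}=\{\{1,y_i\}\}$, and by equivariance $S_{(g_i^{-1},i)}=\{\{y_i^{-1},1\}\}$. Since $\{1,c\}\notin H_c$, the condition of Theorem B′ holds for $c=y_i$ with the point $(1,i)$, and for $c=y_i^{-1}$ with the point $(g_i^{-1},i)$. So $\varphi$ is injective. Altogether, $\langle A\rangle$ is free inverse if and only if the homomorphism in (a) is injective.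

**Step 3: (b) is necessary.** Now two generators use points that lie in the same copy of $G$ and differ by $h$. Given $n\ge2$, $g_1,\dots,g_n$ freely generating $H=\langle g_1,\dots,g_n\rangle$, and $h\in G$, put
$$a_1=(\{(1,1)\},g_1),\quad a_2=(\{(h,1)\},g_2),\quad a_i=(\{(1,i)\},g_i)\ (i\ge3),\quad A=\{a_1,\dots,a_n\}.$$
No $g_i$ lies in the subgroup generated by the others, so $A$ is irredundant, and by Lemma 2, $\langle A\rangle$ is free inverse if and only if $\varphi$ is injective, with $Y$ and $b_{y_i}=a_i$ as in Step 2. Here $\psi$ is injective by hypothesis.

*The case $h\notin H$.* The edge $\{u,uy_1\}$ lies in $S_{(1,1)}$ if and only if $\psi(u)^{-1}=1$, that is, $u=1$. The edge $\{u,uy_2\}$ lies in $S_{(1,1)}$ if and only if $\psi(u)^{-1}=h$, which is impossible. Edges $\{u,uy_j\}$ with $j\ge3$ do not lie in it, by the second coordinate. So $S_{(1,1)}=\{\{1,y_1\}\}$. Similarly $\{u,uy_1\}\in S_{(h,1)}$ would mean $\psi(u)^{-1}h=1$, which is impossible, and $\{u,uy_2\}\in S_{(h,1)}$ means $\psi(u)^{-1}h=h$, that is, $u=1$. So $S_{(h,1)}=\{\{1,y_2\}\}$. As in Step 2, $S_{(1,i)}=\{\{1,y_i\}\}$ for $i\ge3$. Translating by $y_i^{-1}$, we also obtain each $\{\{y_i^{-1},1\}\}$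 as some $S_p$. By Theorem B′, $\varphi$ is injective.

*The case $h=\psi(w)\in H$.* The same computation gives $S_{(1,1)}=\{\varepsilon,\eta\}$ with $\varepsilon=\{1,y_1\}$ and $\eta=\{w^{-1},w^{-1}y_2\}$, since now $\psi(u)^{-1}=h$ means $u=w^{-1}$. The edges $\varepsilon,\eta$ belong to different letters, so $\eta\ne\varepsilon$. Hence $\eta$ lies in one of the two components of $\Gamma_Y$ minus $\varepsilon$. The edge set of the component of $1$ is $H_{y_1}$. That of the component of $y_1$ is $y_1H_{y_1^{-1}}$, because $y_1^{-1}$ takes $\varepsilon$ to $\{y_1^{-1},1\}$ and $y_1$ to $1$.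

* If $\eta\in H_{y_1}$, then $T_{y_1}=\{(1,1)\}\subseteq D(\eta)\subseteq D(H_{y_1})$.
* If $\eta\in y_1H_{y_1^{-1}}$, then $y_1^{-1}\eta\in H_{y_1^{-1}}$. By (3) and (4), $T_{y_1^{-1}}=g_1^{-1}T_{y_1}=\{(g_1^{-1},1)\}\subseteq g_1^{-1}D(\eta)=D(y_1^{-1}\eta)\subseteq D(H_{y_1^{-1}})$.

In either case $\varphi$ is not injective, by Theorem B. So $\langle A\rangle$ is free inverse if and only if $h\notin H$, and an algorithm for the problem in the theorem decides (b). $\square$

**Definition.** A *rational subset* of a finitely generated group $G$ is the set of values of the words accepted by a finite automaton over the generators and their inverses. The *(uniform) rational subset membership problem* asks, given such an automaton and $g\in G$, whether $g$ lies in the subset. *Example.* In $\mathbb Z=\langle t\rangle$, an automaton for $\{t^{2k}:k\ge0\}$ gives the set of non-negative even integers.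

**Corollary 6.** If $G$ is finitely generated with decidable (uniform) rational subset membership problem, then it is decidable whether a finitely generated inverse subsemigroup of $M(G,G\times\mathbb N)$ is free inverse.

*Proof.* We verify the hypotheses of Theorem C. The word problem is solvable, since $g=1$ if and only if $1\in\{g\}$, and $\{g\}$ is rational. For (a), the homomorphism is not injective if and only if $1$ lies in the image of the set of non-empty reduced words over the $n$ letters and their inverses. That set is regular, and replacing each letter by a word for its image gives an automaton over the generators of $G$. For (b), $\langle g_1,\dots,g_n\rangle$ is the set of values of all words in the $g_i^{\pm1}$, so it is rational. $\square$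

## 12. Free inverse monoids as inverse subsemigroups of $FI_X$

**Definition.** For $Y\ne\emptyset$, the free inverse monoid $FIM_Y$ is $FI_Y$ with an identity adjoined; $FIM_\emptyset$ is the trivial monoid.

*Example.* In $FI_{\{x\}}$ let $e=xx^{-1}=([0,1],0)$ and $a=x^3x^{-1}=([0,3],2)$. Then $ea=([0,1]\cup[0,3],2)=a$ and $ae=([0,3]\cup[2,3],2)=a$. By Corollary 5, $\langle a\rangle$ is free inverse. The next result shows that $\langle e,a\rangle\cong FIM_{\{y\}}$.

**Corollary 7.** It is decidable in polynomial time whether a finitely generated inverse subsemigroup $S=\langle A\rangle$ of $FI_X$ is isomorphic to a free inverse monoid $FIM_Y$ ($Y=\emptyset$ allowed).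

*Proof.* Regard $A$ as a set of elements of $FI_X$, with repetitions discarded. We claim that $S\cong FIM_Y$ for some $Y$ if and only if there is an idempotent $e\in A$ with $ea=ae=a$ for all $a\in A$, and either $A=\{e\}$ or $\langle A\setminus\{e\}\rangle$ is a free inverse semigroup. By Theorem A this condition can be checked in polynomial time.

**Necessity.** Let $S\cong FIM_Y$ and let $e$ be the identity of $S$, so $e$ is idempotent and $ea=ae=a$ for all $a\in A$. The non-identity elements of $FIM_Y$ form $FI_Y$ (or the empty set, if $Y=\emptyset$), which is closed under products and inverses. So if $e\notin A$, then $\langle A\rangle\subseteq S\setminus\{e\}$, a contradiction. Hence $e\in A$. By the same closure, $\langle A\setminus\{e\}\rangle\subseteq S\setminus\{e\}$. Conversely, an element of $S\setminus\{e\}$ is a product of elements of $A\cup A^{-1}$. Not all factors are $e$, and the factors $e=e^{-1}$ can be deleted. So $S\setminus\{e\}=\langle A\setminus\{e\}\rangle$. This is isomorphic to $FI_Y$ if $Y\neq\emptyset$, and if $Y=\emptyset$, then $S=\{e\}$ and $A=\{e\}$.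

**Sufficiency.** Let $e$ be as in the condition. Taking inverses in $ea=ae=a$ gives $a^{-1}e=ea^{-1}=a^{-1}$, so $e$ is an identity of $S$. If $A=\{e\}$, then $S=\{e\}\cong FIM_\emptyset$. Otherwise $\langle A\setminus\{e\}\rangle\cong FI_Y$ with $Y\neq\emptyset$. We check that $FI_Y$ has no identity. An identity would be an idempotent $(K,1)$. From $(K,1)\,y=y$ we get $K\subseteq\{\{1,y\}\}$, and from $(K,1)\,y^{-1}=y^{-1}$ we get $K\subseteq\{\{1,y^{-1}\}\}$. These one-edge sets are disjoint, while $K\ne\emptyset$, a contradiction. If $e$ were in $\langle A\setminus\{e\}\rangle$, it would be an identity of it. So $e\notin\langle A\setminus\{e\}\rangle$. Deleting factors $e$ from products shows that $S=\{e\}\cup\langle A\setminus\{e\}\rangle$. Thus $S$ is isomorphic to $FI_Y$ with an identity adjoined, which is $FIM_Y$. $\square$
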